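# Bending a half-strip: escaping sets of different dimensions in one quasiconformal equivalence class

## 1. Counting inverse branches of $e^{e^z}$

Let $E(z)=e^{e^z}$ on the half-strip $S=\{\operatorname{Re}z>0,\ |\operatorname{Im}z|<\pi\}$. For $|w|>e$ the equation $E(z)=w$ can be solved by hand. Since $|w|=e^{\operatorname{Re}e^z}$, a solution $z\in S$ has $\operatorname{Re}e^z>1$, so $|\operatorname{Im}z|<\frac\pi2$, and with principal logarithms
$$z=\log(\log w+2\pi ik)\quad\text{for one } k\in\mathbb Z .$$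
Conversely every $k$ gives a solution, because $\operatorname{Re}\log w>1$. The derivative of this inverse branch is $\dfrac1{w(\log w+2\pi ik)}$. On the disc $B(n,4)$ with $n\ge10$ we have $|w|\asymp n$. Also $\operatorname{Re}\log w\asymp\log n$ and $|\arg w|<\frac\pi6$, so $|\log w+2\pi ik|\asymp\log n+|k|$. Each branch therefore shrinks a piece of unit size near $n$ by a factor comparable to $\dfrac1{n(\log n+|k|)}$.

Consider the points whose orbits under $E$ stay in $S$, far to the right. Record at each time the nearest integer $n_j$ and the branch $k_j$. The set of points with a given record of length $j$ has diameter of order $\prod_i\frac1{n_i(\log n_i+|k_i|)}$, up to a factor $C^j$. The sum of the $s$-th powers of these products over all records with $n_i\ge N$ is $q(s)^j$, where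
$$q(s)=\sum_{n\ge N}n^{-s}\sum_{k\in\mathbb Z}(\log n+|k|)^{-s}.$$
For $s\le1$ the inner sum diverges. For $s>1$ it is at most $2\big((\log n)^{-s}+\frac{(\log n)^{1-s}}{s-1}\big)\le C_s$, so $q(s)\le C_s\sum_{n\ge N}n^{-s}$, which tends to $0$ as $N\to\infty$. The threshold is $s=1$, and it suggests that these points form a set of dimension $1$.

Now bend the half-strip. Suppose that the $n$-th unit piece lies not at $n$ but at a point $a_n$ with $|a_n|\asymp n^{1/D}$, $1<D<2$: the strip winds so much that $n$ steps along it only lead to distance $n^{1/D}$. Suppose that, in terms of the position along the strip, the map is still a double exponential. Then $w\approx a_n$ has $|w|\asymp n^{1/D}$, and the sum becomes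
$$q_D(s)\approx\sum_{n\ge N}n^{-s/D}\sum_{k}(\log n+|k|)^{-s}.$$
For $s>D$ it converges as before. For $1<s\le D$ the inner sum is at least $\frac{(\log n)^{1-s}}{s-1}$, and $\sum n^{-s/D}(\log n)^{1-s}\ge\sum n^{-1}(\log n)^{1-D}=\infty$, because $D-1<1$. The threshold is now $D$.

This is only a count, but it leads to a precise question: can one pass from an entire function with a straight tract to one with a bent tract by quasiconformal changes of variable in the domain and in the range?

## 2. Quasiconformal equivalence and the dimension of $I(f)$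

Let $f:\mathbb C\to\mathbb C$ be a transcendental entire function, and let $\operatorname{sing}(f^{-1})$ be the set of its (finite) critical and asymptotic values.

**Definition 1.** The Eremenko–Lyubich class $\mathcal B$ consists of the transcendental entire functions $f$ for which $\operatorname{sing}(f^{-1})$ is bounded. The escaping set is $I(f)=\{z: f^n(z)\to\infty\}$, and $\dim$ is Hausdorff dimension.

For example $\operatorname{sing}(\exp^{-1})=\{0\}$: there are no critical points, and $0$ is the limit along the negative axis. So $\exp\in\mathcal B$.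

**Definition 2.** Transcendental entire functions $f$ and $g$ are quasiconformally equivalent if $\psi\circ f=g\circ\phi$ for some quasiconformal homeomorphisms $\phi,\psi:\mathbb C\to\mathbb C$. They are affinely equivalent if this holds with nonconstant affine maps $\phi,\psi$.

For instance $\lambda e^z=e^{z+c}$ with $e^c=\lambda$, so $\lambda e^z$ and $e^z$ are affinely equivalent (with $\psi=\mathrm{id}$). A quasiconformal pair that is not affine: for $a>0$ let $\psi(w)=w|w|^{a-1}$ and $\phi(x+iy)=ax+iy$; then $\psi(e^{x+iy})=e^{ax+iy}$, that is, $\psi\circ\exp=\exp\circ\phi$.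

Two known facts frame the problem.

(i) If $f,g\in\mathcal B$ are affinely equivalent, then $\dim I(f)=\dim I(g)$.

(ii) For $f\in\mathcal B$, the dynamical behavior near infinity is the same for any function quasiconformally equivalent to $f$. In particular, if $f,g\in\mathcal B$ are quasiconformally equivalent and $\dim I(f)=2$, then $\dim I(g)=2$.

The problem, from Lasse Rempe and Gwyneth M. Stallard, "Hausdorff dimensions of escaping sets of transcendental entire functions", arXiv:0904.3072 (2009), is this. Suppose that $f,g\in\mathcal B$ are quasiconformally but not affinely equivalent. Is $\dim I(f)=\dim I(g)$? The answer is no.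

**Theorem A.** There is an explicit $f\in\mathcal B$ such that for every $D\in[1,2)$ there is $g=g_D\in\mathcal B$, quasiconformally equivalent to $f$, with $\dim I(g_D)=D$ (and $g_1=f$). In particular $\dim I(f)=1$, while $\dim I(g_D)=D\ne1$ for $1<D<2$. By fact (i), $f$ and $g_D$ are then not affinely equivalent.

**Theorem B (sharp form).** A pair $(d_1,d_2)$ equals $(\dim I(f_1),\dim I(f_2))$ for some quasiconformally equivalent $f_1,f_2\in\mathcal B$ if and only if $d_1,d_2\in[1,2)$ or $d_1=d_2=2$. Moreover all pairs in $[1,2)^2$ occur inside a single quasiconformal equivalence class.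

## 3. Textbook facts on quasiconformal and univalent maps

Quasiconformal (qc) maps are orientation preserving. The letters $C,c>0$ denote constants, possibly different at each occurrence, that do not depend on the variable points, integers and radii involved; they may depend on the functions and on $D$ once these are fixed. $A\asymp A'$ means $c\le A/A'\le C$. $B(a,r)$ is an open disc. A $K$-qc map of $\mathbb C$ is a $K$-qc homeomorphism $\mathbb C\to\mathbb C$.

**Dilatation.** A qc map $\phi$ has the complex dilatation $\mu_\phi=\phi_{\bar z}/\phi_z$, with $\|\mu_\phi\|_\infty<1$; we put $K_\phi=\frac{1+|\mu_\phi|}{1-|\mu_\phi|}$. For example $x+2iy=\frac32z-\frac12\bar z$ has $\mu=-\frac13$ and $K=2$. By the measurable Riemann mapping theorem every measurable $\mu$ with $\|\mu\|_\infty<1$ is the dilatation of a qc map of $\mathbb C$, unique up to postcomposition with an affine map. A qc map with $\mu=0$ a.e. on an open set is conformal there. For $f$ holomorphic and nonconstant, $\mu_{\psi\circ f}=f^*\mu_\psi$,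 where $f^*\nu(z)=\nu(f(z))\,\overline{f'(z)}/f'(z)$. If $\mu_\phi=\mu_\Theta$ a.e. on an open set $U$, then $\phi\circ\Theta^{-1}$ has dilatation $0$ a.e. on $\Theta(U)$.

**Quasisymmetry (QS).** A $K$-qc map $\phi$ of $\mathbb C$ is $\eta$-quasisymmetric with $\eta=\eta_K$: if $|a-x|\le t|b-x|$, then $|\phi(a)-\phi(x)|\le\eta(t)|\phi(b)-\phi(x)|$. We write
$$M_z^\phi(r)=\max_{|z'-z|=r}|\phi(z')-\phi(z)| .$$
This is increasing in $r$, and it bounds $|\phi-\phi(z)|$ on the whole disc $B(z,r)$.

**Modulus.** For a curve family $\Gamma$, a density $\rho\ge0$ is admissible if $\int_\gamma\rho|dz|\ge1$ for all locally rectifiable $\gamma\in\Gamma$; the module of $\Gamma$ is $\inf\int\rho^2dA$ over admissible $\rho$. A ring domain $A$ has $\operatorname{mod}A=m$ if it is conformally equivalent to $\{1<|w|<e^m\}$. The curves in $A$ joining the boundary components have module $2\pi/\operatorname{mod}A$, those separating them have module $\operatorname{mod}A/2\pi$. If a ring $A\subset A'$ separates the boundary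 components of $A'$, then $\operatorname{mod}A\le\operatorname{mod}A'$. If $\rho$ is admissible for $\Gamma$ and $\phi$ is qc, then the module of $\phi\Gamma$ is at most $\int\rho^2K_\phi\,dA$.

**Koebe.** Let $F$ be univalent on $B(a,r)$. Then $F(B(a,r))\supset B(F(a),\frac r4|F'(a)|)$. For $|z-a|=u<r$,
$$\frac{|F'(a)|u}{(1+u/r)^2}\le|F(z)-F(a)|\le\frac{|F'(a)|u}{(1-u/r)^2},$$
and $|F'(z)|\asymp|F'(a)|$ for $|z-a|\le\frac r2$, with absolute constants.

**Mass distribution principle.** If a probability measure $\mu$ on a compact set $\mathcal K$ satisfies $\mu(B(x,r))\le Cr^D$ for all $x\in\mathcal K$ and all small $r$, then $\dim\mathcal K\ge D$.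

## 4. Where bending fails for $\exp$, and why injectivity near infinity helps

The direct approach: choose a qc map $\Theta$ that bends the tract of $f$ as we like, and look for $\psi$ making $\psi\circ f\circ\Theta^{-1}$ entire. Since $\mu_{\psi\circ f}=f^*\mu_\psi$, this means
$$\mu_\Theta=f^*\nu\quad\text{for some }\nu .$$
Here the approach stops: $f^*\nu$ at two points with the same image is computed from the same value of $\nu$, so $\mu_\Theta$ cannot be prescribed freely at both. For $f=\exp$ nothing can be bent at all along the imaginary direction. Indeed, if $\psi\circ\exp=g\circ\phi$ with $g$ entire, then $\mu_\phi=\exp^*\mu_\psi$ is $2\pi i$-periodic. So $\phi(z+2\pi i)$ and $\phi(z)$ have the same dilatation, and $\phi(z+2\pi i)=A\phi(z)+B$ for constants $A\ne0$ and $B$. The map $w\mapsto Aw+B$ is conjugate by $\phi$ to a translation and so has no fixed point in $\mathbb C$; hence $A=1$, and $\phi(2\pi ik)=\phi(0)+kB$ lies on a straight line.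

By contrast, $z\mapsto-1/z$ is injective near $\infty$. Any dilatation on $\{|z|>R\}$ is the pull-back of one on $\{0<|w|<1/R\}$, with no compatibility condition. So we take an entire function which is close to $e^{e^z}$ in the half-strip $S$ and close to $-1/z$ off $S$. Off a neighborhood of $S$ it is injective, and there we may prescribe $\mu_\Theta$ for any $\Theta$; the price is a deformation $\psi$ of the range near $0$. Two things must then be controlled. In the half-strip itself $\mu_\phi$ is not $\mu_\Theta$, and we must show that the large-scale shape of $\phi$ is still that of $\Theta$. Moreover $\nu$ is also pulled back to points of $S$ where $f$ is small, and we must bound the resulting distortion in the tract. Both rest on one lemma about maps that are conformal off a thin set.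

## 5. Growth of maps that are conformal off a thin set

The radial stretch $z|z|^{a-1}$ satisfies $M_0(R)/M_0(r)=(R/r)^a$; its dilatation has constant modulus. The next lemma says that the growth is linear up to constants once the set of nonconformality has bounded logarithmic area.

**Lemma 1.** Let $\phi$ be a $K$-qc map of $\mathbb C$, $z_0\in\mathbb C$, $0<r<R$, and $\mu_\phi=0$ a.e. on $\{r<|z-z_0|<R\}\setminus E$, $E$ measurable. Let $\delta=\int_{E\cap\{r<|z-z_0|<R\}}|z-z_0|^{-2}dA$. Then, with $C=C(K)$,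
$$C^{-1}e^{-C\delta}\,\frac Rr\le\frac{M^\phi_{z_0}(R)}{M^\phi_{z_0}(r)}\le Ce^{C\delta}\,\frac Rr .$$

**Step 1: the modulus of the image ring.** Let $A=\{r<|z-z_0|<R\}$ and $L=\log(R/r)$, so $\int_A|z-z_0|^{-2}dA=2\pi L$. Since $K_\phi=1$ a.e. on $A\setminus E$ and $K_\phi\le K$,
$$\int_A\frac{K_\phi}{|z-z_0|^2}\,dA\le2\pi L+(K-1)\delta .$$
For the curves joining the boundary components of $A$ the density $\frac1{L|z-z_0|}$ is admissible, so $\frac{2\pi}{\operatorname{mod}\phi(A)}\le\frac{2\pi L+(K-1)\delta}{L^2}$. With $\frac1{1+x}\ge1-x$ this gives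
$$\operatorname{mod}\phi(A)\ge\frac{L}{1+\frac{(K-1)\delta}{2\pi L}}\ge L-\frac{(K-1)\delta}{2\pi}.$$
For the separating curves $\frac1{2\pi|z-z_0|}$ is admissible, so $\frac{\operatorname{mod}\phi(A)}{2\pi}\le\frac{2\pi L+(K-1)\delta}{4\pi^2}$, that is, $\operatorname{mod}\phi(A)\le L+\frac{(K-1)\delta}{2\pi}$.

**Step 2: from modulus to $M$.** Let $m(u)$ be the minimum of $|\phi(z)-\phi(z_0)|$ on $|z-z_0|=u$, and $M=M_{z_0}^\phi$. By (QS), $M\le Hm$ with $H=\eta(1)$. Since $\phi(A)\subset\{m(r)<|w-\phi(z_0)|<M(R)\}$ separates the boundary components of the latter ring, $\operatorname{mod}\phi(A)\le\log\frac{M(R)}{m(r)}\le\log\frac{HM(R)}{M(r)}$; with the lower bound of Step 1 this is the left inequality. For the right one: if $m(R)\le M(r)$, then $M(R)\le Hm(R)\le HM(r)\le HM(r)\frac Rr$. Otherwise $\phi(A)\supset\{M(r)<|w-\phi(z_0)|<m(R)\}$, so $\log\frac{M(R)}{HM(r)}\le\log\frac{m(R)}{M(r)}\le\operatorname{mod}\phi(A)$, and the upper bound of Step 1 applies. $\square$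

## 6. A quasiconformal map that turns $\mathbb R$ into a snowflake

**Lemma 2.** For every $D\in[1,2)$ there is a qc map $\Theta$ of $\mathbb C$ with $|\Theta(x)-\Theta(y)|\asymp|x-y|^{1/D}$ for all $x,y\in\mathbb R$.

For $D=1$ take $\Theta=\mathrm{id}$. Let $1<D<2$ and $\lambda=4^{-1/D}\in(\frac14,\frac12)$, and let $\alpha\in(0,\frac\pi4)$ be given by $4\lambda\cos^2\alpha=1$. For $D=\frac{\log4}{\log3}$ we get $\lambda=\frac13$, $\alpha=\frac\pi6$, and the construction below is the Koch curve.

**Step 1: four similarities.** Put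
$$p_0=0,\quad p_1=\lambda,\quad p_2=\lambda(1+e^{2i\alpha})=2\lambda\cos\alpha\,e^{i\alpha},\quad p_3=1-\lambda,\quad p_4=1,$$
and $\varphi_i(z)=p_{i-1}+(p_i-p_{i-1})z$ for $i=1,\dots,4$. Then $\operatorname{Re}p_2=2\lambda\cos^2\alpha=\frac12$. The reflection $\sigma(z)=1-\bar z$ fixes $p_2$ and exchanges $p_1,p_3$, so $p_3-p_2=\overline{p_2-p_1}=\lambda e^{-2i\alpha}$. Hence all $\varphi_i$ have ratio $\lambda$. A direct computation gives $\sigma\varphi_1\sigma(z)=1-\lambda+\lambda z=\varphi_4(z)$ and $\sigma\varphi_2\sigma(z)=1-\lambda-\lambda e^{-2i\alpha}(1-z)=\varphi_3(z)$.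

Let $\Delta=\sigma\Delta$ be the closed triangle $0,1,p_2$. Its base angles are $\alpha$ and its apex angle is $\pi-2\alpha>\frac\pi2$, so its diameter is $1$.

**Step 2: the position of the triangles $\varphi_i\Delta$.** We show that $\varphi_i\Delta\subset\Delta$, that $\varphi_i\Delta\cap\varphi_{i+1}\Delta=\{p_i\}$, that $\varphi_i\Delta\cap\varphi_j\Delta=\emptyset$ for $|i-j|\ge2$, and that $0\in\varphi_j\Delta$ only for $j=1$, $1\in\varphi_j\Delta$ only for $j=4$.

Let $\Delta_1\subset\Delta$ be the closed triangle $0,p_1,p_2$. As $|p_1|=|p_2-p_1|=\lambda$, its angles at $0,p_1,p_2$ are $\alpha,\pi-2\alpha,\alpha$. The triangle $\varphi_1\Delta$ has vertices $0,p_1,\lambda p_2$ and lies in $\Delta_1$. The triangle $\varphi_2\Delta$ has vertices $p_1$, $p_2$ and $v=p_1+\lambda e^{2i\alpha}p_2=\lambda+\lambda^2(e^{4i\alpha}+e^{2i\alpha})$. We compute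
$$e^{-i\alpha}v=\lambda e^{-i\alpha}+2\lambda^2\cos\alpha\,e^{2i\alpha},$$
with imaginary part $-\lambda\sin\alpha+4\lambda^2\cos^2\alpha\sin\alpha=0$ and real part $\lambda\cos\alpha(1+2\lambda\cos2\alpha)$. Since $0<2\lambda\cos2\alpha<1$, the vertex $v$ lies on $[0,p_2]$ and $v\ne0$. So $\varphi_2\Delta\subset\Delta_1$ too. At $p_1=\varphi_1(1)=\varphi_2(0)$ both small triangles have angle $\alpha$, one adjacent to the side $p_10$, the other to the side $p_1p_2$. Since $2\alpha<\pi-2\alpha$, these sectors meet only at $p_1$, and $\varphi_1\Delta\cap\varphi_2\Delta=\{p_1\}$. Applying $\sigma$, $\varphi_3\Delta,\varphi_4\Delta\subset\Delta_2=\sigma\Delta_1$ and they meet only at $p_3$.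

Since $\operatorname{Re}0$ and $\operatorname{Re}p_1$ are $<\frac12$, $\Delta_1$ lies in $\{\operatorname{Re}z\le\frac12\}$ and meets $\{\operatorname{Re}z=\frac12\}$ only at $p_2$; so $\Delta_1\cap\Delta_2=\{p_2\}$, and this point belongs to $\varphi_2\Delta$ and $\varphi_3\Delta$. It is not in $\varphi_1\Delta$, a set of diameter $\lambda$ containing $0$, because $|p_2|=2\lambda\cos\alpha>\lambda$; by symmetry $p_2\notin\varphi_4\Delta$. This proves the first three claims. Finally $0\notin\Delta_2$, and if $0$ belonged to $\varphi_2\Delta\subset\Delta_1$, then, being an extreme point of $\Delta_1$, it would be a vertex of $\varphi_2\Delta$, which it is not. The claim for $1$ follows by $\sigma$.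

**Step 3: the curve and its upper estimate.** On the complete space of continuous $\gamma:[0,1]\to\Delta$ with $\gamma(0)=0$, $\gamma(1)=1$, the map sending $\gamma$ to the curve $(i-1+t)/4\mapsto\varphi_i(\gamma(t))$ is well defined (as $\varphi_i(1)=p_i=\varphi_{i+1}(0)$) and contracts by $\lambda$. Let $\gamma$ be its fixed point. For a word $u$ of length $n$ in $\{1,2,3,4\}$, $\gamma$ maps the corresponding quaternary interval $I_u$ of length $4^{-n}$ into $\Delta_u=\varphi_u\Delta$, of diameter $\lambda^n$. If $4^{-n-1}\le|s-t|\le4^{-n}$, then $s,t$ lie in equal or adjacent level-$n$ intervals, so $|\gamma(s)-\gamma(t)|\le2\lambda^n=2\cdot4^{-n/D}\le C|s-t|^{1/D}$.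

**Step 4: the lower estimate.** Let $s\ne t$, and let $n\ge1$ be the least integer such that $s,t$ do not lie in equal or adjacent level-$n$ intervals. By minimality there are equal or adjacent $I_u\ni s$, $I_v\ni t$ of level $n-1$, so $|s-t|\le2\cdot4^{1-n}$. Choose $j,j'$ with $s\in I_{uj}$, $t\in I_{vj'}$; these intervals are neither equal nor adjacent.

If $u=v$, then $|j-j'|\ge2$, and $(\Delta_{uj},\Delta_{vj'})$ is the image under $\varphi_u$, of ratio $\lambda^{n-1}$, of the disjoint pair $(\varphi_j\Delta,\varphi_{j'}\Delta)$.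

If $u\ne v$, say $u$ precedes $v$. Then $u=wi4\cdots4$ and $v=w(i+1)1\cdots1$ with $l$ final digits, $|w|+l=n-2$. The maps $\varphi_4$ and $\varphi_1$ are homotheties of ratio $\lambda$ with centers $1$ and $0$. So $\varphi_i\varphi_4^l\varphi_i^{-1}$ and $\varphi_{i+1}\varphi_1^l\varphi_{i+1}^{-1}$ are homotheties of ratio $\lambda^l$ with centers $\varphi_i(1)=p_i$ and $\varphi_{i+1}(0)=p_i$: they are the same map $h_l$. Hence $(\Delta_{uj},\Delta_{vj'})$ is the image under $\varphi_wh_l$, of ratio $\lambda^{n-2}$, of $(\varphi_i\varphi_j\Delta,\varphi_{i+1}\varphi_{j'}\Delta)$. By Step 2 these two sets could meet only at $p_i=\varphi_i(1)=\varphi_{i+1}(0)$, hence only if $1\in\varphi_j\Delta$ and $0\in\varphi_{j'}\Delta$, that is, $j=4$ and $j'=1$. Then $I_{uj}$ and $I_{vj'}$ would be adjacent, which is excluded.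

Up to similarity only finitely many pairs occur, each of disjoint compact sets with positive distance. So $|\gamma(s)-\gamma(t)|\ge c\lambda^n\ge c|s-t|^{1/D}$.

**Step 5: extension to $\mathbb R$.** Since $\gamma(t/4)=\lambda\gamma(t)$, the rule $\gamma(4t)=\lambda^{-1}\gamma(t)$ extends $\gamma$ to $[0,\infty)$, with the same two estimates because $\lambda^{-1}=4^{1/D}$. The image lies in $\{0\le\arg z\le\alpha\}\cup\{0\}$, as $\Delta$ does. Put $\gamma(-t)=-\gamma(t)$. For $s,t\ge0$ we have $\operatorname{Re}(\gamma(s)\overline{\gamma(t)})\ge0$, so $|\gamma(s)+\gamma(t)|^2\ge|\gamma(s)|^2+|\gamma(t)|^2$, and therefore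
$$|\gamma(s)-\gamma(-t)|=|\gamma(s)+\gamma(t)|\asymp|\gamma(s)|+|\gamma(t)|\asymp s^{1/D}+t^{1/D}\asymp(s+t)^{1/D}.$$
Thus $|\gamma(x)-\gamma(y)|\asymp|x-y|^{1/D}$ for all $x,y\in\mathbb R$.

**Step 6: extension to $\mathbb C$.** The Jordan curve $\gamma(\mathbb R)\cup\{\infty\}$ satisfies Ahlfors' three-point condition: for $y$ between $x$ and $z$, $|\gamma(y)-\gamma(x)|\le C|y-x|^{1/D}\le C|z-x|^{1/D}\le C|\gamma(z)-\gamma(x)|$. By Ahlfors' theorem there is a qc map $\Theta_1$ of $\mathbb C$ with $\Theta_1(\mathbb R)=\gamma(\mathbb R)$. Replacing $\Theta_1(z)$ by $\Theta_1(-z)$ if necessary, $b=\Theta_1^{-1}\circ\gamma:\mathbb R\to\mathbb R$ is increasing. Since $|\gamma(x+t)-\gamma(x)|\asymp t^{1/D}\asymp|\gamma(x)-\gamma(x-t)|$ and $\Theta_1^{-1}$ is quasisymmetric, $b(x+t)-b(x)\asymp b(x)-b(x-t)$. This is the Beurling–Ahlfors condition, so $b$ extends to a qc map $\hat b$ of $\mathbb C$. Put $\Theta=\Theta_1\circ\hat b$; then $\Theta|_{\mathbb R}=\Theta_1\circ b=\gamma$. $\square$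

## 7. An entire function equal to $e^{e^z}$ plus a small term in $S$, and close to $-1/z$ off $S$

The function is of Pólya–Szegő type, given by a Cauchy integral. For $a\in[\frac{3\pi}4,\frac{5\pi}4]$ let $G_a=\{\operatorname{Re}t>0,\ |\operatorname{Im}t|<a\}$, and let $L_a=\partial G_a$ be traversed from $+\infty-ia$ via $-ia$ and $ia$ to $+\infty+ia$, so that $G_a$ is on the right. For $z\notin L_a$ let
$$h_a(z)=\frac1{2\pi i}\int_{L_a}\frac{e^{e^t}}{t-z}\,dt .$$
On the horizontal sides $|e^{e^t}|=\exp(-|\cos a|e^{\operatorname{Re}t})$ with $|\cos a|\ge\frac{\sqrt2}2$, so everything converges absolutely.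

**Step 1: the entire function.** Replace $G_a$ by $G_a\cap\{\operatorname{Re}t>N\}$. For $z\notin\overline{G_a}$ the integral over the new boundary is the same, by Cauchy's theorem on the rectangle between the two contours. The new integral is holomorphic off the closure of the smaller region, in particular on $\{\operatorname{Re}z<N\}$. Letting $N\to\infty$, $h_a|_{\mathbb C\setminus\overline{G_a}}$ extends to an entire function $f$. It does not depend on $a$, since for $\operatorname{Re}z<0$ the contour may be moved within the region $\frac{3\pi}4\le|\operatorname{Im}t|\le\frac{5\pi}4$, where $e^{e^t}$ decays. For $z\in G_a$ and $N>\operatorname{Re}z$, the two integrals differ by the integral over the boundary of the rectangle $G_a\cap\{\operatorname{Re}t<N\}$, traversed clockwise, so $h_a(z)-f(z)=-e^{e^z}$ by the residue theorem. In summary,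
$$f=h_a\ \text{ off }\overline{G_a},\qquad f(z)=e^{e^z}+h_a(z)\ \text{ in }G_a .$$

**Step 2: asymptotics.** We claim that $\frac1{2\pi i}\int_{L_a}e^{e^t}dt=1$. The integral does not depend on $a$ (Cauchy). For $a=\pi$ the horizontal sides carry the same values $e^{-e^{\operatorname{Re}t}}$ in opposite directions and cancel, and the vertical side gives $\frac1{2\pi}\int_{-\pi}^{\pi}e^{e^{iy}}dy=e^0=1$ by the mean value property. Insert
$$\frac1{t-z}=-\frac1z-\frac t{z^2}+\frac{t^2}{z^2(t-z)}$$
into $h_a$. As $\int_{L_a}(1+|t|^2)|e^{e^t}||dt|<\infty$, we get $|h_a(z)+1/z|\le C_0/|z|^2$ whenever $\operatorname{dist}(z,L_a)\ge\frac\pi4$ and $a\in\{\frac{3\pi}4,\frac{5\pi}4\}$. Differentiating under the integral, $|h_a'(z)|\le C_0$ there as well, for a suitable $C_0\ge1$.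

Write $h=h_{5\pi/4}$. Let $|z|\ge10$. If $z\notin S$, then either $|\operatorname{Im}z|\ge\pi$, or $|\operatorname{Im}z|<\pi$ and $\operatorname{Re}z\le-\sqrt{100-\pi^2}<-9$; in both cases $z\notin\overline{G_{3\pi/4}}$ and $\operatorname{dist}(z,L_{3\pi/4})\ge\frac\pi4$. If $z\in S$, then $\operatorname{Re}z\ge\sqrt{100-\pi^2}\ge9$, so $z\in G_{5\pi/4}$ and $\operatorname{dist}(z,L_{5\pi/4})\ge\frac\pi4$. Hence
$$|f(z)+1/z|\le C_0/|z|^2\qquad(|z|\ge10,\ z\notin S),\tag{7.1}$$
$$f(z)=e^{e^z}+h(z),\quad|h(z)+1/z|\le C_0/|z|^2,\quad|h'(z)|\le C_0\qquad(|z|\ge10,\ z\in S).\tag{7.2}$$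
In particular $|h|\le1+C_0$ in (7.2).

**Step 3: $f\in\mathcal B$.** By (7.1), $f$ is nonconstant and tends to $0$ along the negative axis, so it is transcendental. For $R_1$ large, $|f(z)|>R_1$ forces $|z|\ge10$, $z\in S$, $\operatorname{Re}z\ge9$ and $|e^{e^z}|\ge R_1-1-C_0$. Then $|f'(z)|=|e^ze^{e^z}+h'(z)|\ge e^9(R_1-1-C_0)-C_0>0$, so no critical value has modulus $>R_1$. Suppose $f\to a$ with $R_1<|a|<\infty$ along a curve to $\infty$. Eventually $z\in S$ on the curve, so $\operatorname{Re}z\to\infty$ and $h\to0$, and $e^{e^z}\to a$. By continuity $e^z$ converges to one logarithm of $a$, which contradicts $|e^z|\to\infty$.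

**Step 4: univalence off $S$.** Let $\rho_0=\max(10,2C_0)$, $P=\overline{B(0,\rho_0)}\cup\overline S$, $W=\mathbb C\setminus P$, $C_1=2C_0$, $M=16C_0+20$, and $W_M=\{z:\operatorname{dist}(z,P)>M\}$. On $W$ write $f(z)=-\frac1z+q$. Then $|zq|\le C_0/|z|\le\frac12$, so $f(z)\ne0$ and
$$-\frac1{f(z)}=\frac z{1-zq}=z+e(z),\qquad|e(z)|=\Big|\frac{z^2q}{1-zq}\Big|\le C_1 .\tag{7.3}$$
Let $z,z'\in W_M$ with $f(z)=f(z')$. Then $|z-z'|=|e(z')-e(z)|\le2C_1$, so every point of $[z,z']$ has distance $>M-2C_1$ from $P$, and Cauchy's estimate gives $|e'|\le\frac{C_1}{M-2C_1}=\frac{2C_0}{12C_0+20}\le\frac14$ there. Hence $|z-z'|\le\frac14|z-z'|$ and $z=z'$. So $f$ is injective on $W_M$. Moreover $|f|\le1$ on $W_M$, since $|z+e(z)|\ge M-C_1\ge1$.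

## 8. The deformed function $g$

Fix $D\in[1,2)$ and $\Theta$ from Lemma 2.

**Step 1: construction.** Let $\nu$ be the Beltrami coefficient on $f(W_M)$ with $f^*\nu=\mu_\Theta$ on $W_M$; it exists because $f$ is injective on $W_M$. Put $\nu=0$ elsewhere. Then $\|\nu\|_\infty<1$, and $\nu=0$ on $\{|w|>1\}$. A qc map of $\mathbb C$ with dilatation $\nu$ is conformal on $\{|w|>1\}$, hence of the form $aw+O(1)$ at $\infty$ with $a\ne0$; dividing by $a$ we obtain $\psi$ with $\mu_\psi=\nu$ and $\psi(w)=w+O(1)$. Let $\kappa=f^*\nu$, and let $\phi$ be a qc map of $\mathbb C$ with $\mu_\phi=\kappa$, $\phi(0)=0$. Then $\psi\circ f$ and $\phi$ have the same dilatation, so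
$$g=\psi\circ f\circ\phi^{-1}$$
is entire, and $\psi\circ f=g\circ\phi$. By Picard's theorem $f$ takes some value infinitely often, hence so does $g$, and $g$ is transcendental. Critical points and asymptotic paths correspond under $\phi$, so $\operatorname{sing}(g^{-1})=\psi(\operatorname{sing}(f^{-1}))$ is bounded and $g\in\mathcal B$. If $D=1$, then $\nu=\kappa=0$ and we take $\psi=\phi=\mathrm{id}$, so $g=f$.

**Step 2: where $\phi$ is conformal.** By construction,
$$\kappa=\mu_\Theta\ \text{ on }W_M,\tag{8.1}$$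
$$\kappa=0\ \text{ on }\{|f|>1\},\ \text{ so }\phi\text{ is conformal there.}\tag{8.2}$$
In $S$ the remaining dilatation sits on a very thin set:

(8.3) *There is $m_1$ such that, if $z\in S$, $x=\operatorname{Re}z\ge m_1$ and $\kappa(z)\ne0$, then $|\operatorname{Re}e^z|\le2\log x$.*

If $\kappa(z)\ne0$, then $f(z)=f(z')$ with $z'\in W_M$. First, $|f(z)|\le1$, so $|e^{e^z}|\le2+C_0$ and $\operatorname{Re}e^z\le\log(2+C_0)\le2\log x$ for large $x$. Second, by (7.3) at $z'$, $-1/f(z)=z'+e(z')$ has distance at least $M-C_1$ from $P$. Suppose $\operatorname{Re}e^z<-2\log x$. Then $|e^{e^z}|<x^{-2}\le4|z|^{-2}$ for large $x$ (as $|z|^2\le x^2+\pi^2\le4x^2$), so $|f(z)+1/z|\le(C_0+4)|z|^{-2}$. As in (7.3), with $|zq|\le\frac12$ for large $x$, $|-1/f(z)-z|\le2C_0+8<14C_0+20=M-C_1$. But $z\in P$, a contradiction. $\square$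

## 9. The images of the integers under $\phi$

Only off a neighborhood of the half-strip does $\phi$ have the dilatation of $\Theta$. The $\Theta$-image of that neighborhood has area growth of order $r^D$, and because $D<2$ this is too thin to change the large-scale geometry.

**Lemma 3.** For $x,y\in\mathbb R$ with $|x-y|\ge1$: $|\phi(x)-\phi(y)|\asymp|x-y|^{1/D}$. In particular $|\phi(n)|\asymp n^{1/D}$ for integers $n\ge1$. Moreover there is $C_2$ with $\phi(B(n,4))\subset B(\phi(n),C_2)$ for all integers $n\ge0$.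

**Step 1: the bad set is thin.** By (8.1), $\chi=\phi\circ\Theta^{-1}$ is qc with $\mu_\chi=0$ a.e. off $E=\Theta(\mathbb C\setminus W_M)$, and $\mathbb C\setminus W_M\subset\bigcup_{n\ge0}B(n,M'')$ for a constant $M''$. By (QS) and Lemma 2, $\operatorname{diam}\Theta(B(n,M''))\le C|\Theta(n+1)-\Theta(n)|\le C$. If $\Theta(B(n,M''))$ and $\Theta(B(n',M''))$ meet $B(z_0,r)$ with $r\ge1$, then $|\Theta(n)-\Theta(n')|\le Cr$, so $|n-n'|\le Cr^D$. Hence at most $Cr^D$ of these sets, each of bounded area, meet $B(z_0,r)$, and $\operatorname{area}(E\cap B(z_0,r))\le Cr^D$ for $r\ge1$. Summing over the rings $2^i<|z-z_0|\le2^{i+1}$,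
$$\int_{E\cap\{|z-z_0|>1\}}\frac{dA}{|z-z_0|^2}\le\sum_{i\ge0}2^{-2i}\,C\,2^{(i+1)D}\le C,$$
because $D<2$.

**Step 2: $\chi$ is bi-Lipschitz at scales $\ge1$.** By Lemma 1, $M_{z_0}^\chi(R)\asymp RM_{z_0}^\chi(1)$ for $R\ge1$, uniformly in $z_0$. For $R\ge|z_0-z_1|+1$ we have $B(z_1,R)\subset B(z_0,2R)$, so $M_{z_1}^\chi(R)\le2M_{z_0}^\chi(2R)$, hence $M_{z_1}^\chi(1)\le CM_{z_0}^\chi(1)$, and vice versa. So $M_z^\chi(1)\asymp1$ and $M_z^\chi(R)\asymp R$ for all $z$ and $R\ge1$. With (QS), $|\chi(z)-\chi(z')|\asymp M_z^\chi(|z-z'|)\asymp|z-z'|$ for $|z-z'|\ge1$.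

**Step 3: the three claims.** By Lemma 2 there is $\tau\ge1$ such that $|\Theta(x)-\Theta(y)|\ge1$ if $x,y\in\mathbb R$, $|x-y|\ge\tau$. For such $x,y$, $|\phi(x)-\phi(y)|=|\chi(\Theta(x))-\chi(\Theta(y))|\asymp|\Theta(x)-\Theta(y)|\asymp|x-y|^{1/D}$. For $1\le|x-y|\le\tau$, (QS) gives $|\phi(x)-\phi(y)|\asymp|\phi(x)-\phi(x+\tau)|\asymp1$. The second claim follows since $\phi(0)=0$. For $w\in B(n,4)$, (QS) gives $|\phi(w)-\phi(n)|\le\eta(4)|\phi(n+1)-\phi(n)|\le C$. $\square$

## 10. The tract of $g$ in logarithmic coordinates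

In Section 1 the inverse branches were $\log(\log w+2\pi ik)$. For $g$ we now find a univalent map $p$ that replaces the outer logarithm, and we bound its derivative.

**Step 1: construction of $p$.** Let $r_0\ge10$ be large and $H_j=\{\operatorname{Re}\zeta>r_0+j\}$. Logarithms of points of $H_0$ are principal, so $z=\log\zeta\in S$ and $|\operatorname{Im}z|<\frac\pi2$. For $r_0$ large, (7.2) gives $f(\log\zeta)=e^\zeta+h(\log\zeta)$ with $|h|\le1+C_0$, hence $|f(\log\zeta)|>1$ on $H_0$. As $\psi$ is holomorphic on $\{|w|>1\}$ with $\psi(w)=w+O(1)$, the function $\psi(f(\log\zeta))=e^\zeta(1+O(e^{-\operatorname{Re}\zeta}))$ is holomorphic on $H_0$. So it equals $e^{\Lambda(\zeta)}$ with $|\Lambda(\zeta)-\zeta|\le\frac1{10}$ on $H_0$, and, by Cauchy's estimate, $|\Lambda'-1|\le\frac1{10}$ on $H_1$. Thus $\Lambda$ is injective on the convex set $H_1$. For $\xi\in H_2$, Rouché's theorem in $B(\xi,\frac12)\subset H_1$, comparing $\Lambda(\zeta)-\xi$ with $\zeta-\xi$, shows that $\xi\in\Lambda(H_1)$.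 So $\Lambda^{-1}:H_2\to H_1$ is defined, with $|\Lambda^{-1}(\xi)-\xi|\le\frac1{10}$. By (8.2),
$$p(\xi)=\phi\big(\log\Lambda^{-1}(\xi)\big),\qquad\xi\in H_2,$$
is holomorphic and univalent, and with $\zeta=\Lambda^{-1}(\xi)$ we get $g(p(\xi))=\psi(f(\log\zeta))=e^{\Lambda(\zeta)}=e^\xi$.

**Step 2: $p$ parametrizes all points where $g$ is large.**

(10.1) *There is $r_3$ such that $|g(w)|>e^{r_3}$ implies $w=p(\xi)$ with $\xi\in H_2$ and $e^\xi=g(w)$.*

Let $z=\phi^{-1}(w)$. If $r_3$ is large, then $|f(z)|$ is large, so $z\in S$, $|z|\ge10$ and $\operatorname{Re}e^z>r_0+3$. Since $|\operatorname{Im}z|<\pi$, this forces $|\operatorname{Im}z|<\frac\pi2$, so $z=\log\zeta$ with $\zeta=e^z\in H_3$. Then $\xi=\Lambda(\zeta)\in H_2$ satisfies $p(\xi)=\phi(z)=w$, and $e^\xi=g(w)$.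

**Step 3: good control near the real axis.**

(10.2) *For integers $m\ge m_*$: $\phi$ is univalent holomorphic on $B(m,1)$, $|\phi'|\asymp1$ on $B(m,\frac12)$, $p(B(e^m,\frac{e^m}8))\subset\phi(B(m,\frac14))$, $p(B(e^m,\frac{e^m}4))\subset\phi(B(m,\frac12))$, and $|p'|\asymp e^{-m}$ on $B(e^m,\frac{e^m}4)$.*

For $z\in B(m,1)$ we have $|\operatorname{Im}z|<1$ and $\operatorname{Re}e^z\ge e^{m-1}\cos1>r_0+1$ for large $m$, so $B(m,1)\subset\log H_1$, where $|f|>1$. By (QS) and Lemma 3, $|\phi(m+\frac12)-\phi(m)|\asymp|\phi(m+1)-\phi(m)|\asymp1$, so Koebe's growth and distortion theorems give $|\phi'(m)|\asymp1$ and $|\phi'|\asymp1$ on $B(m,\frac12)$. For $\xi$ in the given discs, $\xi\in H_2$ for large $m$, and $\zeta=\Lambda^{-1}(\xi)$ satisfies $|\zeta e^{-m}-1|\le\frac18+o(1)$, resp. $\frac14+o(1)$, as $m\to\infty$. Since $|\log(1+u)|\le-\log(1-|u|)$, $-\log\frac78<\frac14$ and $-\log\frac34<\frac12$, the inclusions follow. Finally $p'(\xi)=\dfrac{\phi'(\log\zeta)}{\zeta\Lambda'(\zeta)}$.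

**Step 4: the Hölder bound is not enough.** For the upper bound on $\dim I(g)$ we need $|p'|$ on all of $H_2$, also near $\operatorname{Im}z=\pm\frac\pi2$, where $\phi$ is known to be conformal only in tiny discs. What does $K$-quasiconformality alone give? With $K_\phi\le K$ everywhere, the first density in the proof of Lemma 1 yields $\operatorname{mod}\phi(A)\ge L/K$, hence $M_z^\phi(d)\le H\,d^{1/K}M_z^\phi(1)$ for $d<1$. If $\phi$ is univalent on $B(z,d)$ with $d=\frac1{4|\zeta|}$, $z=\log\zeta$, Koebe gives $\frac d4|\phi'(z)|\le Cd^{1/K}$ once $M_z^\phi(1)\le C$. So $|p'(\xi)|\le C|\xi|^{-1/K}$. The sum over branches is then $\sum_k(1+|k|)^{-s/K}$, which converges only for $s>K$. We need every $s>D$, and nothing in the construction makes $K\le D$. What saves us is (8.3): the bad set near $z$ has width about $xe^{-x}$ or less, so conformal behavior persists down to almost the scale $e^{-x}$.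

**Step 5: the sharp bound.**

(10.3) *For $\xi\in H_2$: $|p'(\xi)|\le C\,\dfrac{\log\log|\xi|}{|\xi|}$.*

Let $\zeta=\Lambda^{-1}(\xi)$, $z=\log\zeta$, $x=\operatorname{Re}z=\log|\zeta|$, which is large if $r_0$ is. Since $|\operatorname{Im}z|<\frac\pi2$, $B(z,1)\subset S$. By (8.3), for $z'=x'+iy'\in B(z,1)$ with $\kappa(z')\ne0$,
$$|\cos y'|\le2\log(x+1)\,e^{1-x}.$$
As $|y'|<\pi$, $|\cos y'|=\big|\sin(|y'|-\tfrac\pi2)\big|$, and $|\sin u|\ge\frac2\pi|u|$ for $|u|\le\frac\pi2$, this gives $\big||y'|-\frac\pi2\big|\le t:=C(\log x)e^{-x}$, where we may take $C\ge1$, and $t<\frac14$. So the part of $\{\kappa\ne0\}$ in $B(z,1)$ lies in two horizontal strips of width $2t$, and $\operatorname{area}(\{\kappa\ne0\}\cap B(z,1)\cap B(z,\rho))\le2\cdot2t\cdot2\rho=8t\rho$. Summing over the rings $2^it<|z'-z|\le2^{i+1}t$,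
$$\int_{\{\kappa\ne0\}\cap\{t<|z'-z|<1\}}\frac{dA(z')}{|z'-z|^2}\le\sum_{i\ge0}(2^it)^{-2}\,8t\,2^{i+1}t=\sum_{i\ge0}16\cdot2^{-i}=32 .$$
If $n$ is an integer nearest to $x$, then $|z-n|\le\frac12+\frac\pi2$, so $\overline{B(z,1)}\subset B(n,4)$ and $M_z^\phi(1)\le2C_2$ by Lemma 3. By Lemma 1 (with $r=t$, $R=1$), $M_z^\phi(t)\le CtM_z^\phi(1)\le Ct$.

Let $d=\frac1{4|\zeta|}=\frac14e^{-x}\le t$. If $|z'-z|<d$, then $|e^{z'}-\zeta|\le|\zeta|(e^d-1)\le2d|\zeta|=\frac12$. Since $\operatorname{Re}\zeta>r_0+1.9$, $e^{z'}\in H_1$, and $|\operatorname{Im}z'|<\pi$ then gives $z'\in\log H_1$. Thus $\phi$ is holomorphic and univalent on $B(z,d)$, and Koebe's $\frac14$-theorem gives $\frac d4|\phi'(z)|\le M_z^\phi(d)\le M_z^\phi(t)\le Ct$, that is, $|\phi'(z)|\le C\log x$. Then $|p'(\xi)|\le C|\phi'(z)|/|\zeta|\le C\,\frac{\log\log|\zeta|}{|\zeta|}$, and $|\zeta-\xi|\le\frac1{10}$ gives (10.3). $\square$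

**Step 6: inverse branches of $g$.** Let $D_n=B(\phi(n),C_2)$ and $2D_n=B(\phi(n),2C_2)$. For $n$ large, $2C_2\le|\phi(n)|/2$ and $2D_n\subset\{|w|\ge|\phi(n)|/2\}\subset\{|w|>e^{r_0+2}\}$. Let $\ell_n$ be the branch of $\log$ on $2D_n$ with $\operatorname{Im}\ell_n(\phi(n))\in(-\pi,\pi]$. For $w\in2D_n$ the arguments of $w$ and $\phi(n)$ differ by at most $\arcsin\frac12=\frac\pi6$, so
$$|\operatorname{Im}\ell_n|\le\tfrac{7\pi}6\ \text{ on }2D_n .\tag{10.4}$$
For $k\in\mathbb Z$, $\ell_n+2\pi ik$ takes values in $H_2$. So $g_{n,k}=p\circ(\ell_n+2\pi ik)$ is univalent on $2D_n$, $g\circ g_{n,k}=\mathrm{id}$, and $g_{n,k}'(w)=p'(\xi)/w$ with $\xi=\ell_n(w)+2\pi ik$.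

## 11. The covering that gives $\dim I(g)\le D$

This makes the count of Section 1 rigorous. Let $s>D\ge1$, and choose $\varepsilon\in(0,1)$ with $s(1-\varepsilon)>1$.

**Step 1: size of the branches.** Let $w\in2D_n$ with $n$ large, and $\xi=\ell_n(w)+2\pi ik$. Then $|\xi|\ge\frac12(1+|k|)$: for $k=0$ because $|\xi|\ge\operatorname{Re}\xi>r_0\ge10$, and for $k\ne0$ because (10.4) gives $|\xi|\ge2\pi|k|-\frac{7\pi}6\ge\frac{5\pi}6|k|\ge\frac12(1+|k|)$. Also $|w|\asymp n^{1/D}$ by Lemma 3. By (10.3), $|p'(\xi)|\le C|\xi|^{-(1-\varepsilon)}$ with $C$ depending on $\varepsilon$. Hence, with $C_3=C_3(\varepsilon)$,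
$$|g_{n,k}'|\le C_3n^{-1/D}(1+|k|)^{-(1-\varepsilon)}\quad\text{on }2D_n .\tag{11.1}$$

**Step 2: coding.** For large $R$ let $J_R=\{w:|g^j(w)|>e^R\text{ for all }j\ge0\}$. Let $w\in J_R$ and $w_j=g^j(w)$. By (10.1), $w_j=p(\xi_j)$ with $e^{\xi_j}=w_{j+1}$ and $\operatorname{Re}\xi_j=\log|w_{j+1}|>R$. Thus $z_j=\phi^{-1}(w_j)=\log\Lambda^{-1}(\xi_j)$ has $|\operatorname{Im}z_j|<\frac\pi2$ and $\operatorname{Re}z_j\ge\log(R-1)$. With $n_j$ an integer nearest to $\operatorname{Re}z_j$ we have $w_j\in\phi(B(n_j,4))\subset D_{n_j}$ and $n_j\ge n_R$, where $n_R\to\infty$ as $R\to\infty$. Since $\xi_j$ is a logarithm of $w_{j+1}\in D_{n_{j+1}}$, there is $k_{j+1}$ with $\xi_j=\ell_{n_{j+1}}(w_{j+1})+2\pi ik_{j+1}$, so $w_j=g_{n_{j+1},k_{j+1}}(w_{j+1})$.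

**Step 3: the compositions are defined.** By (11.1), for $R$ large and all $n\ge n_R$, $k\in\mathbb Z$, the right-hand side of (11.1) is $\le\frac12$ and $\operatorname{diam}g_{n,k}(2D_n)<C_2$. So $g_{n_{j+1},k_{j+1}}(2D_{n_{j+1}})$, which contains $w_j\in D_{n_j}$, lies in $2D_{n_j}$. Hence for every $j\ge1$ the composition below is defined on $2D_{n_j}$, and
$$w\in g_{n_1,k_1}\circ\dots\circ g_{n_j,k_j}(D_{n_j}),$$
a set of diameter at most $2C_2\prod_{i=1}^jC_3n_i^{-1/D}(1+|k_i|)^{-(1-\varepsilon)}\le2C_22^{-j}$.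

**Step 4: summation.** The sets that arise in this way from words of length $j$ cover $J_R$. The sum of the $s$-th powers of the product bounds over all words with $n_i\ge n_R$ is $(2C_2)^sq^j$ with
$$q=C_3^s\sum_{n\ge n_R}n^{-s/D}\sum_{k\in\mathbb Z}(1+|k|)^{-s(1-\varepsilon)} .$$
Since $s>D$ and $s(1-\varepsilon)>1$, $q$ is finite, and $q<1$ for $R$ large. Letting $j\to\infty$, $\mathcal H^s(J_R)=0$. An escaping orbit is eventually outside $\overline{B(0,e^R)}$, so $I(g)\subset\bigcup_Ng^{-N}(J_R)$. Preimages under a nonconstant entire map do not increase Hausdorff dimension: off the countable set of critical points, the map is bi-Lipschitz on each of countably many small discs. So $\dim I(g)\le s$. Now let $s\downarrow D$. $\square$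

## 12. A Cantor set that gives $\dim I(g)\ge D$

The bound (10.3) is not needed here, because we only use orbits that stay near $\phi(\mathbb R)$, where (10.2) applies. From a piece near $\phi(m)$, $\xi=p^{-1}$ ranges over a disc of size $e^m$ around $e^m$. For each of about $e^{2m}$ unit boxes $X+2\pi ik$ there, the image $e^\xi$ has modulus about $e^X$ and can be placed near about $e^{DX}$ points $\phi(n)$. The scale of the resulting piece is $e^{-m-X}$, and $e^{2m}e^{DX}(e^{-m-X})^D=e^{(2-D)m}\ge1$: there are enough pieces for dimension $D$.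

Let $X_m=\phi(\overline{B(m,\frac14)})$. Fix $m_0\ge m_*$ large; the constants below do not depend on $m_0$.

**Step 1: children.** For $m\ge m_0$ consider all $(n,k)$ such that $|2\pi k|\le\frac{e^m}{16}$ and $n\in N_X:=\mathbb Z\cap[e^{DX},2e^{DX})$ for some integer $X\in[\frac{15}{16}e^m,\frac{17}{16}e^m]$. Then $n\ge m\ge m_0$. The $N_X$ are disjoint since $e^D>2$. We have $\#N_X\asymp e^{DX}$, and the numbers of $X$'s and of $k$'s are $\asymp e^m$. As $|\phi(n)|\asymp n^{1/D}\asymp e^X$, every $w\in D_n$ satisfies $\log|w|=X+O(1)$, and (10.4) gives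
$$Y_{n,k}:=\ell_n(X_n)+2\pi ik\subset B(X+2\pi ik,C_4),\qquad\ell_n(\phi(B(n,1)))+2\pi ik\subset B(e^m,\tfrac{e^m}8) .\tag{12.1}$$
The second inclusion holds because $\phi(B(n,1))\subset D_n$ and $\frac{\sqrt2}{16}e^m+O(1)<\frac18e^m$. By (10.2),
$$g_{n,k}(X_n)\subset g_{n,k}(\phi(B(n,1)))\subset\phi(B(m,\tfrac14))\subset X_m .$$

**Step 2: cylinders and the set $\mathcal K$.** The only level-$0$ cylinder is $Z=X_{m_0}$, with $\Phi_Z=\mathrm{id}$. If $Z=\Phi_Z(X_m)$ is a level-$j$ cylinder with $\Phi_Z$ univalent on $\phi(B(m,1))$, its children are $Z'=\Phi_{Z'}(X_n)$ with $\Phi_{Z'}=\Phi_Z\circ g_{n,k}$, for all $(n,k)$ as in Step 1; by Step 1, $\Phi_{Z'}$ is univalent on $\phi(B(n,1))$ and $Z'\subset Z$. By induction $g^j\circ\Phi_Z=\mathrm{id}$.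

Put $\hat Z=\Phi_Z(\phi(B(m,\frac12)))\supset Z$. Then $\hat Z'\subset\Phi_Z(\phi(B(m,\frac14)))\subset\hat Z$. The $\hat Z$ of distinct cylinders of the same level are disjoint. For children of the same $Z$: if a point lies in $\ell_n(\phi(B(n,\frac12)))+2\pi ik$ and in the same set for $(n',k')$, then its exponential lies in $\phi(B(n,\frac12))\cap\phi(B(n',\frac12))$, so $n=n'$, and then $k=k'$; now use that $p$ and $\Phi_Z$ are injective. The general case follows by induction from $\hat Z'\subset\hat Z$.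

Let $\mathcal K=\bigcap_j\bigcup\{Z:Z\text{ of level }j\}$. Each level consists of finitely many compact sets, so $\mathcal K$ is compact, and every cylinder contains points of $\mathcal K$. For $x\in\mathcal K$ let $Z_j(x)$ be the level-$j$ cylinder containing $x$. If $x$ has the successive indices $n_0=m_0,n_1,n_2,\dots$, then $g^j(x)\in X_{n_j}$ and $n_{j+1}\ge\exp(\frac{15}{16}De^{n_j})$. Hence $n_j\to\infty$, $g^j(x)\to\infty$ by Lemma 3, and $\mathcal K\subset I(g)$.

**Step 3: distortion.** Let $Z=\Phi_Z(X_m)$ and $\lambda_Z:=|\Phi_Z'(\phi(m))|$. Both $\phi$ and $\Phi_Z\circ\phi$ are univalent on $B(m,1)$, so by Koebe $|\Phi_Z'|\asymp\lambda_Z$ on $\phi(B(m,\frac12))$. By Koebe's $\frac14$-theorem for $\Phi_Z\circ\phi$ on the discs $B(z,\frac14)\subset B(m,\frac12)$, $|z-m|\le\frac14$, and $|\phi'|\asymp1$,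
$$B(x,c_6\lambda_Z)\subset\hat Z\quad\text{for }x\in Z .\tag{12.2}$$
Let $Z'$ be the child given by $(n,k)$, $n\in N_X$. By the chain rule $\lambda_{Z'}=|\Phi_Z'(g_{n,k}(\phi(n)))|\,|p'(\xi)|/|\phi(n)|$ with $\xi\in B(e^m,\frac{e^m}8)$. So by (10.2) and $|\phi(n)|\asymp e^X$,
$$\lambda_{Z'}\asymp\lambda_Ze^{-m-X} .\tag{12.3}$$
By (10.2), $F=\Phi_Z\circ p$ is univalent on $B(e^m,\frac{e^m}4)$ with $|F'|\asymp\lambda_Ze^{-m}$. We claim
$$|\Phi_Z(p(\xi))-\Phi_Z(p(\xi'))|\ge c\lambda_Ze^{-m}|\xi-\xi'|\qquad(\xi,\xi'\in B(e^m,\tfrac{e^m}8)) .\tag{12.4}$$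
Put $r=\frac{e^m}8$ and $u=|\xi-\xi'|<2r$; $F$ is univalent on $B(\xi,r)$. If $u<r$, the growth theorem gives $|F(\xi)-F(\xi')|\ge|F'(\xi)|u(1+u/r)^{-2}\ge\frac14|F'(\xi)|u$. If $u\ge r$, then by injectivity $F(\xi')\notin F(B(\xi,r))\supset B(F(\xi),\frac r4|F'(\xi)|)$, so $|F(\xi)-F(\xi')|\ge\frac r4|F'(\xi)|\ge\frac18|F'(\xi)|u$.

**Step 4: the measure.** Let $\mu$ be the probability measure on $\mathcal K$ that distributes $\mu(Z)$ equally among the pairs $(X,k)$, and then equally among $n\in N_X$. (To obtain it, place the mass prescribed for each level-$j$ cylinder at a point of $\mathcal K$ in it and take a weak limit as $j\to\infty$. Since the sets $Z\cap\mathcal K$ are open and closed in $\mathcal K$, they receive the prescribed mass.) By the counts in Step 1,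
$$\mu(Z')\asymp\mu(Z)e^{-2m-DX} .$$
With (12.3), $\mu(Z')\lambda_{Z'}^{-D}\le C_5e^{-(2-D)m}\mu(Z)\lambda_Z^{-D}$. Choose $m_0$ with $C_5e^{-(2-D)m_0}\le1$, which is possible as $D<2$. Since $\mu(Z)=\lambda_Z=1$ for the level-$0$ cylinder and all indices are $\ge m_0$,
$$\mu(Z)\le\lambda_Z^D\quad\text{for all cylinders }Z .\tag{12.5}$$

**Step 5: which children meet a given ball.** Let $x\in\mathcal K$ and $0<r<c_6$. For $m_0$ large, (12.3) gives $\lambda_{Z_{j+1}(x)}\le\frac12\lambda_{Z_j(x)}$, so there is $j$ with $c_6\lambda_{Z_{j+1}(x)}\le r<c_6\lambda_{Z_j(x)}$. Let $Z=Z_j(x)=\Phi_Z(X_m)$, and let $Z_{j+1}(x)$ be given by $(n_x,k_x)$, $n_x\in N_{X_x}$. By (12.2), $B(x,r)\subset\hat Z$, and by disjointness of the $\hat Z$'s, $\mathcal K\cap B(x,r)\subset Z$. Write $x=\Phi_Z(p(\xi_x))$ with $\xi_x\in Y_{n_x,k_x}$. By (12.1) and (12.4), a child $(n,k)$ of $Z$ meeting $B(x,r)$ has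
$$Y_{n,k}\cap\overline{B(\xi_x,\varrho)}\ne\emptyset,\qquad\varrho=Cre^m/\lambda_Z .$$
By (12.3) and the choice of $j$, $ce^{-X_x}\le\varrho\le Ce^m$. By (12.1), such a child, with $n\in N_X$, satisfies
$$|(X+2\pi ik)-(X_x+2\pi ik_x)|\le\varrho+2C_4 .\tag{12.6}$$

**Step 6: the case $\varrho\ge1$.** By (12.6) at most $C\varrho^2$ pairs $(X,k)$ occur, each carrying mass $\asymp\mu(Z)e^{-2m}$. So
$$\mu(B(x,r))\le C\mu(Z)(\varrho e^{-m})^2\le C\mu(Z)(\varrho e^{-m})^D,$$
because $\varrho e^{-m}\le C$ and $D<2$.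

**Step 7: the case $\varrho<1$.** By (12.6), $|X-X_x|\le C$ and only $O(1)$ values of $k$ occur. For $\xi\in Y_{n,k}\cap\overline{B(\xi_x,\varrho)}$ we have $e^\xi\in X_n$, $e^{\xi_x}\in X_{n_x}$ and $|e^\xi-e^{\xi_x}|\le2\varrho|e^{\xi_x}|\le Ce^{X_x}\varrho$. Since $\operatorname{diam}X_n\le C$ and $e^{X_x}\varrho\ge c$,
$$|\phi(n)-\phi(n_x)|\le Ce^{X_x}\varrho+C\le Ce^{X_x}\varrho .$$
By Lemma 3 at most $1+C(e^{X_x}\varrho)^D\le C(e^{X_x}\varrho)^D$ values of $n$ occur, and $n$ determines $X$. Each child involved has mass at most $C\mu(Z)e^{-2m-DX_x}$. Hence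
$$\mu(B(x,r))\le C\mu(Z)e^{-2m-DX_x}(e^{X_x}\varrho)^D=C\mu(Z)e^{-2m}\varrho^D\le C\mu(Z)(\varrho e^{-m})^D .$$

**Step 8: dimension.** In both cases $\varrho e^{-m}=Cr/\lambda_Z$, and (12.5) gives $\mu(B(x,r))\le C\mu(Z)(r/\lambda_Z)^D\le Cr^D$. By the mass distribution principle $\dim I(g)\ge\dim\mathcal K\ge D$. $\square$

## 13. Proofs of Theorems A and B

**Proof of Theorem A.** The function $f$ of Section 7 and the functions $g_D=g$ of Section 8 lie in $\mathcal B$, and $\psi\circ f=g_D\circ\phi$ with $\phi,\psi$ qc. By Sections 11 and 12, $\dim I(g_D)=D$ for every $D\in[1,2)$. For $D=1$ we have $g_1=f$, so $\dim I(f)=1$. For $1<D<2$ the dimensions differ, and $f$ and $g_D$ are not affinely equivalent by fact (i). $\square$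

So for $1<D<2$ the functions $f$ and $g_D$ are quasiconformally but not affinely equivalent, and $\dim I(f)=1\ne D=\dim I(g_D)$: equality does not always hold.

**Proof of Theorem B.** Quasiconformal equivalence is an equivalence relation, since inverses and compositions of qc maps are qc. So for $d_1,d_2\in[1,2)$ the functions $g_{d_1}$ and $g_{d_2}$, both equivalent to $f$, are equivalent to each other and realize $(d_1,d_2)$; all these pairs occur in the class of $f$. The pair $(2,2)$ is realized by $f_1=f_2=e^z$, because $\dim I(e^z)=2$ (McMullen, Trans. AMS 300 (1987)).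

Conversely, let $f_1,f_2\in\mathcal B$ be quasiconformally equivalent. Each dimension is at most $2$. It is at least $1$, since $I(f)$ has an unbounded component for every transcendental entire $f$ (Rippon–Stallard, Proc. AMS 133 (2005)), and a connected set with more than one point has dimension at least $1$. By fact (ii), if one of the dimensions is $2$, so is the other. Hence either both lie in $[1,2)$ or both equal $2$. $\square$
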